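# Self-extensions of Hilbert space in every degree: $\operatorname{Ext}^n(\ell_2,\ell_2)\neq 0$

## Closed subspaces of Hilbert spaces split, so should Ext vanish?

Take a Banach space $Z$ that contains a closed copy of $\ell_2$ with quotient $Z/\ell_2$ isomorphic to $\ell_2$. Must the copy be complemented? More generally, take a long exact sequence of Banach spaces that starts and ends with $\ell_2$. Must it be trivial in the sense of homological algebra? The first guess is "yes, always": Hilbert spaces are the spaces in which every closed subspace is complemented, so nothing built from $\ell_2$ at both ends should be twisted. In symbols, the guess is $\operatorname{Ext}^n(\ell_2,\ell_2)=0$ for all $n\ge 1$. Let us say precisely what this means, and test it.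

We work with Banach spaces over the real or complex scalars and bounded linear operators. Write $\mathfrak L(X,Y)$ for the space of operators $X\to Y$. A sequence of operators is exact if the kernel of each one equals the image of the preceding one; in particular all images are closed.

The spaces $\ell_1(\Gamma)$ are projective: if $q:V\to W$ is onto, then every operator $u:\ell_1(\Gamma)\to W$ lifts to some $\tilde u:\ell_1(\Gamma)\to V$ with $q\tilde u=u$. By the open mapping theorem there is $C$ such that each $w\in W$ is $qv$ with $\|v\|\le C\|w\|$. Choose $v_\gamma$ with $qv_\gamma=ue_\gamma$ and $\|v_\gamma\|\le C\|u\|$, and extend linearly; the lifting has norm at most $C\|u\|$. We shall use this bound often.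

**Definition (resolution and Ext).** A projective resolution of $X$ is an exact sequence
$$\cdots\to P_2\xrightarrow{d_2}P_1\xrightarrow{d_1}P_0\xrightarrow{\varepsilon}X\to0,\qquad P_i=\ell_1(\Gamma_i).$$
For $T\in\mathfrak L(P_{k-1},Y)$ put $d_k^*(T)=Td_k$, and let
$$\operatorname{Ext}^n(X,Y)=\ker d_{n+1}^*/\operatorname{im}d_n^*\qquad(n\ge1),$$
as a vector space. Elements of $\ker d_{n+1}^*\subset\mathfrak L(P_n,Y)$ are called cocycles, elements of $\operatorname{im} d_n^*$ coboundaries.

Up to natural linear isomorphism, $\operatorname{Ext}^n(X,Y)$ does not depend on the resolution. The space $\operatorname{Ext}^1(X,Y)$ is naturally isomorphic to the space of exact sequences $0\to Y\to Z\to X\to0$ modulo the standard equivalence, with the split sequence as zero.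

*Example (canonical resolution).* Let $B_V$ be the closed unit ball of $V$ and let $[\delta]$ denote the unit vector of $\ell_1(B_V)$ with index $\delta$. Put $P_0(V)=\ell_1(B_V)$ and $\varepsilon[\delta]=\delta$. With $d_0=\varepsilon$, put $P_{k+1}(V)=\ell_1(B_{\ker d_k})$ and $d_{k+1}[\delta]=\delta$. All maps have norm at most $1$. A vector $v\neq0$ in $V$, or in one of the kernels, has the preimage $\|v\|\,[v/\|v\|]$, of norm $\|v\|$. So this is a projective resolution, and preimages cost nothing in norm.

It helps to remove the cochains. An operator $f:P_n\to Y$ is a cocycle exactly when it vanishes on $\operatorname{im}d_{n+1}=\ker d_n$, that is, when $f=\eta d_n$ for an operator $\eta:\operatorname{im}d_n\to Y$ (bounded by the open mapping theorem, since $\operatorname{im}d_n$ is closed). And $f=gd_n$ means that $g$ extends $\eta$. Hence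
$$\operatorname{Ext}^n(X,Y)=0\iff\text{every operator }\operatorname{im}d_n\to Y\text{ extends to }P_{n-1}.\tag{1}$$

Now the tests.

*Test 1: $Y=\ell_\infty$.* Operators into $\ell_\infty$ extend coordinate by coordinate by Hahn–Banach, so $\operatorname{Ext}^n(X,\ell_\infty)=0$ for all $X$ and $n\ge 1$.

*Test 2: $X=\ell_1(\Gamma)$ or $X=\ell_2^N$.* For $\ell_1(\Gamma)$ take $P_0=X$ and $P_k=0$ for $k\ge1$. Then $\operatorname{im} d_n=0$ and $\operatorname{Ext}^n(X,Y)=0$. As $\ell_2^N$ is isomorphic to $\ell_1^N$, also $\operatorname{Ext}^n(\ell_2^N,Y)=0$ for all $Y$. Let us watch the norms for $n=1$ in the canonical resolution of $\ell_2^N$. The map $\sigma x=\sum_i x_i[e_i]$ satisfies $\varepsilon\sigma=1$ and $\|\sigma\|\le\sqrt N$. So $1-\sigma\varepsilon$ is a projection of $P_0$ onto $\ker\varepsilon$, and each $\eta:\ker\varepsilon\to Y$ extends with norm at most $(1+\sqrt N)\|\eta\|$. The guess is right for each $N$, but our bound gets worse as $N$ grows.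

*Test 3: $n=1$ with $Z$ Hilbertian.* If $0\to\ell_2\to Z\to\ell_2\to0$ is exact and $Z$ is isomorphic to a Hilbert space, then the closed subspace is complemented and the sequence splits.

All three tests agree with the guess, and still it is false already for $n=1$: there are $Z$ as in Test 3 that are not Hilbertian. The result, which we take as our only input on $\ell_2$, is
$$\operatorname{Ext}^1(\ell_2,\ell_2)\ne0\qquad\text{(Enflo–Lindenstrauss–Pisier; Kalton–Peck).}$$
It is also known that $\operatorname{Ext}^2(\ell_2,\ell_2)\neq0$, a fact we shall not use. Castillo's *The hitchhiker guide to Categorical Banach space theory. Part II* (arXiv:2110.06300, 2021) contains the conjecture that $\operatorname{Ext}^n(\ell_2,\ell_2)\ne0$ for every $n\ge1$. It is true. Here are the statements of this lecture.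

**Theorem A.** Let $n\ge1$. For any projective resolution of $\ell_2$ (and $Y=\ell_2$), $\ker d_{n+1}^*$ is not contained in the norm closure of $\operatorname{im}d_n^*$. In particular $\operatorname{Ext}^n(\ell_2,\ell_2)\ne0$.

**Theorem B.** For every $n\ge1$ there is a projective resolution of $\ell_2$ for which the Hausdorff quotient $\ker d_{n+1}^*/\overline{\operatorname{im}d_n^*}$ contains an isomorphic copy of $\ell_\infty$. Moreover $\dim\operatorname{Ext}^n(\ell_2,\ell_2)=2^{\aleph_0}$.

**Theorem C.** If $X$ and $Y$ both contain the spaces $\ell_2^N$ $(N\in\mathbb N)$ uniformly complemented, then $\operatorname{Ext}^n(X,Y)\ne0$ for all $n\ge1$. In particular this holds for all infinite-dimensional $X,Y$ of nontrivial type, e.g. $L_p$ or $\ell_p$ with $1<p<\infty$.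

The terms in Theorem C are defined in the section where it is proved.

## Splicing, products, and the missing cycles

Once $\operatorname{Ext}^1\neq0$ is known, the natural move is to splice: glue $n$ copies of a nonsplit sequence end to end and hope that the class in $\operatorname{Ext}^n$ is nonzero. Nothing formal guarantees this. For abelian groups, $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$ does not split. Its splice with itself is nevertheless zero, because subgroups of free abelian groups are free, so resolutions of length one exist and $\operatorname{Ext}^2_{\mathbb Z}=0$. A lower bound must come from somewhere.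

Linear algebra suggests where. Suppose that $f$ is a cocycle on a complex of vector spaces. If some chain $c$ has boundary $0$ and $\langle f,c\rangle=1$, then $f$ is not a coboundary. The product chain $c\times\cdots\times c$ again has boundary $0$, and the product cocycle $f\otimes\cdots\otimes f$ takes the value $1^n=1$ on it. So the product is not a coboundary either.

To try this for $f\in\mathfrak L(P_1,\ell_2)$, pair $f$ with chains in the algebraic tensor product $P_1\otimes\ell_2$: for $c=\sum_kp_k\otimes y_k$ put $\langle f,c\rangle=\sum_k\langle fp_k,y_k\rangle$, where $\langle x,y\rangle=\sum_jx_jy_j$, and let the boundary be $\sum_kd_1p_k\otimes y_k$. Here the method stops. Let $c$ have boundary $0$, and write $c=\sum p_k\otimes y_k$ with linearly independent $y_k$. Then $\sum d_1p_k\otimes y_k=0$ forces $d_1p_k=0$ for every $k$. But a cocycle $f$ vanishes on $\ker d_1=\operatorname{im}d_2$, so $\langle f,c\rangle=0$. *No cycle of this kind detects any cocycle.*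

The way past this is to ask only for almost-cycles: chains $c$ of norm $1$ with $|\langle f,c\rangle|$ bounded below and boundary as small as we please. A product of almost-cycles is an almost-cycle, and that is enough for a contradiction. A toy model shows what to expect.

*Example.* Let $d:\ell_1\to\ell_1$, $de_k=e_k/k$, and pair with scalars, so that $d^*:\ell_\infty\to\ell_\infty$ is $(t_k)\mapsto(t_k/k)$. Since $d$ is injective there are no nonzero cycles. The image of $d^*$ consists of the sequences that are $O(1/k)$, and its closure is $c_0$. The functional $f=(1,1,1,\dots)$ lies outside $c_0$, and $c=e_k$ is an almost-cycle that sees it: $\langle f,e_k\rangle=1$, $\|de_k\|=1/k$. The functional $f=(k^{-1/2})_k$ is not in the image but is in the closure. No almost-cycles see it: if $\|c\|=1$ and $g$ is arbitrary, then $|\langle f,c\rangle|\le\|f-d^*g\|+\|g\|\|dc\|$, and the first term can be made small before $dc$ is.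

So a cocycle that is merely not a coboundary, which is what $\operatorname{Ext}^1(\ell_2,\ell_2)\ne0$ gives, is not enough. We need one at positive distance from the coboundaries. This gives three tasks: produce such a cocycle; find almost-cycles for it; and show that the product cocycle represents a class in $\operatorname{Ext}^n(\ell_2,\ell_2)$, although, as we shall see, the tensor product of resolutions is not a resolution of the Hilbert tensor product.

## Pairing operators with finite tensors

Let $\langle x,y\rangle=\sum_jx_jy_j$ (bilinear) on $\ell_2(I)$, for any index set $I$. With this pairing $\ell_2(I)$ is its own dual, isometrically. Let $V$ be a Banach space. On the algebraic tensor product $V\otimes\ell_2(I)$ take the projective norm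
$$\|c\|=\inf\Big\{\sum_k\|v_k\|\|y_k\|:\ c=\sum_kv_k\otimes y_k\ \text{(finite sum)}\Big\}.$$
For $u\in\mathfrak L(V,\ell_2(I))$ put $\langle u,c\rangle=\sum_k\langle uv_k,y_k\rangle$; this is well defined since $(v,y)\mapsto\langle uv,y\rangle$ is bilinear. Then $|\langle u,c\rangle|\le\|u\|\|c\|$. A bounded functional on $V\otimes\ell_2(I)$ is the same as a bounded bilinear form on $V\times\ell_2(I)$ with the same norm, hence the same as an operator $V\to\ell_2(I)^*=\ell_2(I)$. So $u\mapsto\langle u,\cdot\rangle$ is an isometry of $\mathfrak L(V,\ell_2(I))$ onto the dual of $V\otimes\ell_2(I)$. For an operator $w:V\to V'$ put $w_\sharp c=\sum wv_k\otimes y_k$. Then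
$$\langle uw,c\rangle=\langle u,w_\sharp c\rangle,\qquad\|w_\sharp c\|\le\|w\|\|c\|.\tag{2}$$

*Example.* In $\ell_2\otimes\ell_2$ the tensor $c=\sum_{m\le N}e_m\otimes e_m$ has projective norm $N$: at most $N$ by the given representation, at least $N$ because $\langle1,c\rangle=N$. Its norm in the Hilbert space $\ell_2(\mathbb N^2)$ is only $\sqrt N$. This difference will matter later.

We also need the completed projective tensor product $V_1\hat\otimes_\pi\cdots\hat\otimes_\pi V_n$. A bounded $n$-linear map on $V_1\times\cdots\times V_n$ induces an operator on it with the same norm, and $\ell_1(\Gamma)\hat\otimes_\pi\ell_1(\Gamma')=\ell_1(\Gamma\times\Gamma')$.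

## Comparing a complex with a resolution, with norms

**Definition.** A complex is exact with constant $C$ at certain places if each element of the kernel there has a preimage under the preceding map of norm at most $C$ times its norm.

By the open mapping theorem, exactness at finitely many places gives such a $C$. The canonical resolution is exact with constant $1$.

One observation will be used several times. Suppose that sequences $A_j\to B_j\to D_j$ $(j\in J)$ with uniformly bounded operators are exact at $B_j$ with the same constant $C$. Then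
$$\ell_2\text{-sum of the }A_j\to\ell_2\text{-sum of the }B_j\to\ell_2\text{-sum of the }D_j\ \text{ is exact in the middle with constant }C.\tag{3}$$
Indeed, if $(b_j)$ goes to $0$, choose $a_j\mapsto b_j$ with $\|a_j\|\le C\|b_j\|$; then $(a_j)$ is in the $\ell_2$-sum with norm at most $C\|(b_j)\|$.

The next lemma is the usual comparison theorem. We need it for a source complex that is not exact, and with bounds.

**Lemma 1 (comparison).** Let $T_m\to\cdots\to T_0\xrightarrow{\varepsilon_T}V$ be a complex (differentials $\partial_k$, $\varepsilon_T\partial_1=0$), not necessarily exact, with each $T_k$ of the form $\ell_1(\Gamma_k)$. Let $W_m\to\cdots\to W_0\xrightarrow{\varepsilon_W}V'\to0$ be a complex (differentials $d_k$), exact at $V',W_0,\dots,W_{m-1}$ with constant $C$. Let $u:V\to V'$.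

(i) There are operators $\psi_k:T_k\to W_k$ $(0\le k\le m)$ with $\varepsilon_W\psi_0=u\varepsilon_T$ and $d_k\psi_k=\psi_{k-1}\partial_k$ for $1\le k\le m$: "a chain map over $u$".

(ii) If $\psi,\psi'$ are two chain maps over $u$, there are $s_k:T_k\to W_{k+1}$ $(0\le k\le m-1)$ such that, with $s_{-1}=0$, $\psi_k-\psi'_k=d_{k+1}s_k+s_{k-1}\partial_k$ for $k\le m-1$, and $\psi_m-\psi'_m-s_{m-1}\partial_m$ maps into $\ker d_m$.

(iii) In (i) one can have $\|\psi_0\|\le C\|u\|\|\varepsilon_T\|$ and $\|\psi_k\|\le C\|\psi_{k-1}\|\|\partial_k\|$. In (ii) one can have $\|s_k\|\le C(\|\psi_k\|+\|\psi'_k\|+\|s_{k-1}\|\|\partial_k\|)$, the last summand being absent for $k=0$.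

*Proof.* Put $d_0=\varepsilon_W$.

(i) Lift $u\varepsilon_T$ through $\varepsilon_W$ to get $\psi_0$. Given $\psi_{k-1}$, the operator $\psi_{k-1}\partial_k$ maps into $\ker d_{k-1}=\operatorname{im}d_k$. For $k\ge2$ this is $d_{k-1}\psi_{k-1}\partial_k=\psi_{k-2}\partial_{k-1}\partial_k=0$; for $k=1$ it is $\varepsilon_W\psi_0\partial_1=u\varepsilon_T\partial_1=0$. So it lifts through $d_k$, and the lifting is $\psi_k$.

(ii) We show inductively that $\psi_k-\psi'_k-s_{k-1}\partial_k$ maps into $\ker d_k$. For $k=0$, $\varepsilon_W(\psi_0-\psi'_0)=u\varepsilon_T-u\varepsilon_T=0$. For $k\ge1$,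
$$d_k(\psi_k-\psi'_k-s_{k-1}\partial_k)=(\psi_{k-1}-\psi'_{k-1}-d_ks_{k-1})\partial_k.$$
If $k=1$ the bracket is $0$, since $\psi_0-\psi_0'=d_1s_0$. If $k\ge2$ the bracket is $s_{k-2}\partial_{k-1}$, and $s_{k-2}\partial_{k-1}\partial_k=0$. For $k\le m-1$ we have $\ker d_k=\operatorname{im}d_{k+1}$, so we lift through $d_{k+1}$ and obtain $s_k$. For $k=m$ we stop with the stated inclusion.

(iii) These are the norms of the liftings, each costing a factor $C$. $\square$

**Lemma 2 (independence of the resolution).** For fixed $X$, $Y$ and $n\ge1$, whether $\ker d_{n+1}^*\subset\overline{\operatorname{im}d_n^*}$ holds does not depend on the projective resolution of $X$.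

*Proof.* Let $P,P'$ be resolutions of $X$ and suppose the inclusion holds for $P$. Take chain maps $u:P\to P'$ and $v:P'\to P$ over the identity in degrees $0,\dots,n$, and let $fd'_{n+1}=0$. Since $d_n'u_n=u_{n-1}d_n$, $u_n$ maps $\ker d_n$ into $\ker d'_n=\operatorname{im}d'_{n+1}$, where $f$ vanishes. As $\operatorname{im}d_{n+1}\subset\ker d_n$, it follows that $fu_n$ is a cocycle on $P$. By hypothesis $fu_n=\lim_jg_jd_n$ in norm, so $fu_nv_n=\lim_jg_jd_nv_n=\lim_jg_jv_{n-1}d'_n$. Apply Lemma 1(ii) to the chain maps $1$ and $uv$ of $P'$: there is $s_{n-1}$ such that $1-u_nv_n-s_{n-1}d'_n$ maps into $\ker d'_n$, where $f$ vanishes. So $f-fu_nv_n=fs_{n-1}d_n'$ is a coboundary, and $f\in\overline{\operatorname{im}d_n'^*}$. $\square$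

If $v:H\to\ell_2$ is an isometry onto, then replacing $\varepsilon$ by $v\varepsilon$ turns a resolution of $H$ into one of $\ell_2$, and $F\mapsto vF$ carries $H$-valued cocycles and coboundaries isometrically onto $\ell_2$-valued ones. So we may prove statements for any isometric copy of $\ell_2$.

## From a cocycle to a twisted Hilbert space

This section makes the passage from cocycles to exact sequences explicit, because we need control of all norms.

**Lemma 3.** Let $h=\ell_2(I)$, and let $P$ be a projective resolution of $h$, exact at $h$ and $P_0$ with constant $C\ge1$, with $\|\varepsilon\|\le C$. Let $f\in\mathfrak L(P_1,h)$ satisfy $fd_2=0$, $\|f\|\le1$. There are an exact sequence $0\to h\xrightarrow{\iota}Z\xrightarrow{\pi}h\to0$ and $\lambda:P_0\to Z$ with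
$$\pi\lambda=\varepsilon,\qquad\lambda d_1=\iota f,\qquad\|\lambda\|\le1,\quad C^{-1}\|y\|\le\|\iota y\|\le\|y\|,\quad\|\pi\|\le C,$$
and each $x\in h$ is $\pi z$ with $\|z\|\le C\|x\|$.

*Proof.* The operator $f$ vanishes on $\operatorname{im}d_2=\ker d_1$, so $f=\eta d_1$ with $\eta:\ker\varepsilon=\operatorname{im}d_1\to h$. Each $w\in\ker\varepsilon$ is $d_1p$ with $\|p\|\le C\|w\|$, so $\|\eta w\|=\|fp\|\le C\|w\|$. Thus $\|\eta\|\le C$. Let
$$Z=(h\oplus_1P_0)/\Delta,\qquad\Delta=\{(\eta w,-w):w\in\ker\varepsilon\}.$$
The subspace $\Delta$ is closed because $\eta$ is bounded and $\ker\varepsilon$ is closed. Put $\iota y=[(y,0)]$, $\pi[(y,p)]=\varepsilon p$, $\lambda p=[(0,p)]$.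

The map $\pi$ is well defined since $\varepsilon w=0$ on $\ker\varepsilon$, and $\|\pi\|\le\|\varepsilon\|\le C$. Further $\pi\iota=0$, $\pi\lambda=\varepsilon$, $\|\lambda\|\le1$, $\|\iota\|\le 1$. If $\varepsilon p=0$, adding $(\eta p,-p)\in\Delta$ gives $[(y,p)]=[(y+\eta p,0)]$, so $\ker\pi=\operatorname{im}\iota$. For the lower bound,
$$\|\iota y\|=\inf_w\big(\|y+\eta w\|+\|w\|\big)\ge C^{-1}\inf_w\big(\|y+\eta w\|+C\|w\|\big)\ge C^{-1}\|y\|,$$
where the first inequality uses $C\ge1$ and the last uses $C\|w\|\ge\|\eta w\|$. In particular $\iota$ is injective. Next, $\lambda d_1p=[(0,d_1p)]=[(\eta d_1p,0)]=\iota fp$. Finally, if $x\in h$, take $p$ with $\varepsilon p=x$, $\|p\|\le C\|x\|$; then $x=\pi\lambda p$ and $\|\lambda p\|\le C\|x\|$. $\square$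

So the sequence is exact with constant $C$ at $Z$ and at the right-hand $h$.

## A cocycle at positive distance from the coboundaries

The first task is to upgrade "not a coboundary" to "not a limit of coboundaries". From $\operatorname{Ext}^1\ne0$ we get cocycles that are bad quantitatively, and we put infinitely many of them side by side in an $\ell_2$-sum, which keeps both ends Hilbert.

**Lemma 4.** For any projective resolution of $\ell_2$, $\ker d_2^*\not\subset\overline{\operatorname{im}d_1^*}$.

*Proof.* Let $P$ be a projective resolution of $\ell_2$ and $C$ as in Lemma 3.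

**Step 1: quantitatively bad cocycles.** We claim that for each $k\in\mathbb N$ there is $f_k\in\ker d_2^*$ with $\|f_k\|\le1$ that is *not* of the form $f'+gd_1$ with $\|f'\|\le\frac12$, $\|g\|\le k$. If this failed for some $k$, put $L=k$. Every cocycle $f$ of norm at most $1$ would be $f'+g_0d_1$ with $\|f'\|\le\frac12$, $\|g_0\|\le L$. Here $f'=f-g_0d_1$ is again a cocycle, so the same applies to $2f'$, giving $f'=f''+g_1d_1$ with $\|f''\|\le\frac14$, $\|g_1\|\le L/2$. Iterating, $f=\big(\sum_{j\ge0}g_j\big)d_1$ with $\|g_j\|\le2^{-j}L$. Then every cocycle is a coboundary and $\operatorname{Ext}^1(\ell_2,\ell_2)=0$, which is false.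

**Step 2: put them side by side.** Let $(Z_k,\iota_k,\pi_k,\lambda_k)$ come from Lemma 3 for $f_k$. Put $U=\ell_2(\mathbb N;\ell_2)$, isometric to $\ell_2$, and let $Z$ be the $\ell_2$-sum of the $Z_k$. By (3), the coordinatewise maps give an exact sequence $0\to U\xrightarrow{\iota}Z\xrightarrow{\pi}U\to0$, with $\|\iota y\|\ge C^{-1}\|y\|$. Let $P'$ be a projective resolution of $U$, let $\lambda:P'_0\to Z$ be a lifting of $\varepsilon'$ through $\pi$, and let $f:P'_1\to U$ be the operator with $\iota f=\lambda d'_1$. It exists because $\pi\lambda d'_1=\varepsilon'd_1'=0$ and $\iota$ is an isomorphism onto $\ker\pi$. Since $\iota fd'_2=\lambda d_1'd_2'=0$, $f$ is a cocycle.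

**Step 3: recover each $f_k$ from $f$.** Let $J_k:\ell_2\to U$, $\Pi_k:U\to\ell_2$ be the coordinate inclusion and projection, and $p_k:Z\to Z_k$ the coordinate projection. By Lemma 1(i),(iii) there are chain maps $j^{(k)}:P\to P'$ (degrees $0,1$) over $J_k$ with $\|j_0^{(k)}\|,\|j_1^{(k)}\|\le C'$, where $C'\ge1$ does not depend on $k$, because $\|J_k\|=1$. Since $\pi_kp_k=\Pi_k\pi$,
$$\pi_k(p_k\lambda j_0^{(k)}-\lambda_k)=\Pi_k\varepsilon'j_0^{(k)}-\varepsilon=\Pi_kJ_k\varepsilon-\varepsilon=0.$$
So $p_k\lambda j_0^{(k)}-\lambda_k=\iota_kg_k$ for an operator $g_k$ with $\|g_k\|\le C'':=C(\|\lambda\|C'+1)$. Compose with $d_1$ and use $j_0^{(k)}d_1=d'_1j_1^{(k)}$, $\lambda d_1'=\iota f$, $p_k\iota=\iota_k\Pi_k$ and $\lambda_kd_1=\iota_kf_k$: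
$$\iota_kg_kd_1=p_k\lambda d'_1j_1^{(k)}-\iota_kf_k=\iota_k(\Pi_kfj_1^{(k)}-f_k).$$
As $\iota_k$ is injective,
$$f_k=\Pi_kfj_1^{(k)}-g_kd_1.\tag{4}$$

**Step 4: $f$ is not a limit of coboundaries.** If it were, we could write $f=f'+gd'_1$ with $\|f'\|\le1/(2C')$. Since $d_1'j_1^{(k)}=j_0^{(k)}d_1$, (4) becomes
$$f_k=\Pi_kf'j_1^{(k)}+(\Pi_kgj_0^{(k)}-g_k)d_1,\qquad\|\Pi_kf'j_1^{(k)}\|\le\tfrac12,\quad\|\Pi_kgj_0^{(k)}-g_k\|\le C'\|g\|+C'',$$
for all $k$. The last bound does not depend on $k$, so for $k\ge C'\|g\|+C''$ this contradicts the choice of $f_k$. Hence the claim holds for $P'$, and by Lemma 2 (and $U\cong\ell_2$) for every resolution. $\square$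

## Almost-cycles from Hahn–Banach

The second task is to find the chains. The lemma is the dual form of "positive distance".

**Lemma 5.** Let $P$ be a projective resolution of $\ell_2$, $f\in\ker d_2^*\setminus\overline{\operatorname{im}d_1^*}$, and $0<\rho<\operatorname{dist}(f,\operatorname{im}d_1^*)$. For each $\epsilon>0$ there is $c\in P_1\otimes\ell_2$ with $\|c\|=1$, $|\langle f,c\rangle|>\rho$ and $\|(d_1)_\sharp c\|<\epsilon$.

*Proof.* Let $L>0$ and suppose that $|\langle f,c\rangle|\le\rho\|c\|+L\|(d_1)_\sharp c\|$ for all $c\in P_1\otimes\ell_2$. On $(P_1\otimes\ell_2)\oplus(P_0\otimes\ell_2)$ take the norm $(a,b)\mapsto\rho\|a\|+L\|b\|$. The functional $(c,(d_1)_\sharp c)\mapsto\langle f,c\rangle$ on the subspace $\{(c,(d_1)_\sharp c)\}$ has norm at most $1$. Extend it by Hahn–Banach. By the duality of the pairing, its restrictions to the two summands are given by operators $f':P_1\to\ell_2$ and $g:P_0\to\ell_2$ with $\|f'\|\le\rho$, $\|g\|\le L$. So by (2), for all $c$,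
$$\langle f,c\rangle=\langle f',c\rangle+\langle g,(d_1)_\sharp c\rangle=\langle f'+gd_1,c\rangle,$$
that is, $f=f'+gd_1$. Then $\operatorname{dist}(f,\operatorname{im}d_1^*)\le\rho$, a contradiction.

Hence for each $L>0$ some $c$ has $|\langle f,c\rangle|>\rho\|c\|+L\|(d_1)_\sharp c\|$. Then $c\ne0$, and we normalize $\|c\|=1$. We get $|\langle f,c\rangle|>\rho$, and $L\|(d_1)_\sharp c\|<|\langle f,c\rangle|\le\|f\|$. Choose $L\ge\|f\|/\epsilon$. $\square$

## The external product

The third task is to turn $f\otimes\cdots\otimes f$ into a class in $\operatorname{Ext}^n$ of a Hilbert space with itself. Fix $n\ge1$, $h=\ell_2(I)$, a projective resolution $P$ of $h$, $f\in\mathfrak L(P_1,h)$ with $fd_2=0$, $\|f\|\le1$, and $(Z,\iota,\pi,\lambda)$ as in Lemma 3. Put $H=\ell_2(I^n)$, the Hilbert tensor product of $n$ copies of $h$: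
$$(x_1\otimes\cdots\otimes x_n)(m_1,\dots,m_n)=\prod_lx_l(m_l),\qquad\|x_1\otimes\cdots\otimes x_n\|=\prod_l\|x_l\|.$$
Three complexes will be compared. $E$ is exact and carries the twisted spaces. $T$ is the tensor power of $P$ and carries product chains. $R$ is an honest projective resolution of $H$.

**The exact complex $E$.** For $1\le i\le n$ put $Z^i=\ell_2(I^{n-1};Z)$, where $I^{n-1}$ indexes the coordinates other than the $i$-th. In the same way $H=\ell_2(I^{n-1};h)$. By (3), applying $\iota$ and $\pi$ coordinatewise gives exact sequences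
$$0\to H\xrightarrow{\iota^i}Z^i\xrightarrow{\pi^i}H\to0.$$
For $x_l\in h$ $(l\ne i)$ and $z\in Z$, let $x_1\otimes\cdots\otimes z\otimes\cdots\otimes x_n\in Z^i$ ($z$ in position $i$) be the element with coordinates $\prod_{l\ne i}x_l(m_l)\,z$. It is $n$-linear in its entries, has norm $\|z\|\prod_{l\ne i}\|x_l\|$, and
$$\pi^i(x_1\otimes\cdots\otimes z\otimes\cdots\otimes x_n)=x_1\otimes\cdots\otimes\pi z\otimes\cdots\otimes x_n,\qquad\iota^i(x_1\otimes\cdots\otimes x_n)=x_1\otimes\cdots\otimes\iota x_i\otimes\cdots\otimes x_n.$$
Now splice: $E_n=H$, $E_k=Z^{n-k}$ for $0\le k\le n-1$, augmentation $\pi^n:E_0\to H$, $d_n^E=\iota^1$, and $d_k^E=\iota^{n-k+1}\pi^{n-k}$ for $1\le k\le n-1$. Then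
$$0\to E_n\to E_{n-1}\to\cdots\to E_0\to H\to0$$
is exact. Indeed $\pi^n$ is onto. For $0\le k\le n-1$ the kernel at $E_k=Z^{n-k}$ is $\ker\pi^{n-k}$, as $\iota^{n-k+1}$ is injective (for $k=0$ there is nothing to discard), and $\ker\pi^{n-k}=\operatorname{im}\iota^{n-k}$. This is $\operatorname{im}d^E_{k+1}$, because $d_{k+1}^E=\iota^{n-k}\pi^{n-k-1}$ with $\pi^{n-k-1}$ onto if $k+1<n$, and $d_n^E=\iota^1$. Finally $d_n^E$ is injective. If $C=1$ in Lemma 3, each $\iota^i$ is isometric and each $\pi^i$ is onto with constant $1$, so $E$ is exact with constant $1$.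

**The complex $T$.** Let
$$T_k=\bigoplus_{|\kappa|=k}P_{\kappa_1}\hat\otimes_\pi\cdots\hat\otimes_\pi P_{\kappa_n}\qquad(\kappa\in\mathbb N_0^n,\ |\kappa|=\kappa_1+\cdots+\kappa_n),$$
an $\ell_1$-sum, with
$$\partial=\sum_i(-1)^{\kappa_1+\cdots+\kappa_{i-1}}\,1\otimes\cdots\otimes d_{\kappa_i}\otimes\cdots\otimes1\quad\text{on the component }\kappa,$$
where $d_{\kappa_i}$ is in position $i$ and $d_0:=0$ here. Each summand is bounded. We have $\partial^2=0$: terms with $d$ applied twice in one position vanish since $dd=0$. For $i<j$, applying $d$ first in position $j$ and then in position $i$, or in the opposite order, gives the same operator with opposite signs, because in the second order $\kappa_i$ has dropped by one when the sign for $j$ is computed. Each $T_k$ is an $\ell_1(\Gamma)$, as a finite $\ell_1$-sum of spaces $\ell_1(\Gamma_{\kappa_1}\times\cdots\times\Gamma_{\kappa_n})$. Let $\varepsilon_T=\varepsilon\otimes\cdots\otimes\varepsilon:T_0\to H$. It is bounded because $\|x_1\otimes\cdots\otimes x_n\|_H=\prod\|x_l\|$, and $\varepsilon_T\partial_1=0$ because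 $\varepsilon d_1=0$.

*Remark ($T$ is not a resolution of $H$).* For $n=2$ and $h=\ell_2$ the map $\varepsilon_T$ is not even onto. An element of $T_0=P_0\hat\otimes_\pi P_0$ is $\sum_kp_k\otimes q_k$ with $\sum\|p_k\|\|q_k\|<\infty$. So its image $x$ has $\sum_m|x(m,m)|\le\sum_k\|\varepsilon p_k\|\|\varepsilon q_k\|<\infty$ by Cauchy–Schwarz. The element $\sum_m\frac1me_m\otimes e_m$ of $H$ is not of this kind. This is why Lemma 1 was stated for a source complex that need not be exact.

**The chain map by hand for $n=2$.** Here $E$ is $0\to H\xrightarrow{\iota^1}Z^1\xrightarrow{\iota^2\pi^1}Z^2\xrightarrow{\pi^2}H\to0$. Put $\Psi_0=\varepsilon\otimes\lambda$ on $P_0\hat\otimes P_0$. Let $\Psi_1=\lambda\otimes f$ on $P_0\hat\otimes P_1$ and $0$ on $P_1\hat\otimes P_0$. Let $\Psi_2=f\otimes f$ on $P_1\hat\otimes P_1$ and $0$ on $P_2\hat\otimes P_0$ and $P_0\hat\otimes P_2$. In degree $0$, $\pi^2\Psi_0=\varepsilon\otimes\pi\lambda=\varepsilon_T$. In degree $1$, on $P_0\hat\otimes P_1$ we have $\Psi_0\partial=\varepsilon\otimes\lambda d_1=\varepsilon\otimes\iota f=\iota^2(\varepsilon\otimes f)=\iota^2\pi^1(\lambda\otimes f)$,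 as required. On $P_1\hat\otimes P_0$, $\Psi_0\partial=\varepsilon d_1\otimes\lambda=0$. In degree $2$, on $P_1\hat\otimes P_1$ the boundary is $d_1\otimes1-1\otimes d_1$; its second term lands in $P_1\hat\otimes P_0$, where $\Psi_1=0$. So $\Psi_1\partial=\lambda d_1\otimes f=\iota f\otimes f=\iota^1(f\otimes f)$. On $P_0\hat\otimes P_2$, $\Psi_1\partial=\lambda\otimes fd_2=0$, and on $P_2\hat\otimes P_0$ the boundary lands where $\Psi_1=0$. Everything is consistent, and the general case has the same pattern.

**Lemma 6.** For $0\le k\le n$ let $\Psi_k$ be zero on all components of $T_k$ except $\kappa=(0^{n-k},1^k)$, and there let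
$$\Psi_k=\varepsilon^{\otimes(n-k-1)}\otimes\lambda\otimes f^{\otimes k}:P_0^{\hat\otimes(n-k)}\hat\otimes P_1^{\hat\otimes k}\to Z^{n-k}\quad(k<n),\qquad\Psi_n=f^{\otimes n}:P_1^{\hat\otimes n}\to H.$$
Then $\Psi:T\to E$ is a chain map over $\mathrm{id}_H$.

*Proof.* By the norm equalities for elementary tensors these operators are induced by bounded $n$-linear maps, so they are bounded. Since $\pi\lambda=\varepsilon$, $\pi^n\Psi_0=\varepsilon_T$. Let $1\le k\le n$. We check $d_k^E\Psi_k=\Psi_{k-1}\partial_k$ on each component $\kappa$ with $|\kappa|=k$. The operator $\Psi_{k-1}$ is nonzero only on $(0^{n-k+1},1^{k-1})$, where it is $\varepsilon^{\otimes(n-k)}\otimes\lambda\otimes f^{\otimes(k-1)}$. The term of $\partial$ in position $i$ lands on this component only if $\kappa=(0^{n-k+1},1^{k-1})+e_i$. So the right side vanishes unless $\kappa$ has this form for some $i$; such an $i$ is unique, and only the $i$-th term of $\partial$ contributes.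

*Case $i\le n-k$.* The right side contains the factor $\varepsilon d_1=0$. Also $\kappa_{n-k+1}=0$, so $\kappa\neq(0^{n-k},1^k)$ and $\Psi_k=0$ on this component.

*Case $i\ge n-k+2$.* The right side contains the factor $fd_2=0$, and $\Psi_k=0$ because $\kappa_i=2$.

*Case $i=n-k+1$.* Then $\kappa=(0^{n-k},1^k)$ and the sign is $+$, because the entries before position $i$ are $0$. The right side is
$$\varepsilon^{\otimes(n-k)}\otimes\lambda d_1\otimes f^{\otimes(k-1)}=\varepsilon^{\otimes(n-k)}\otimes\iota f\otimes f^{\otimes(k-1)}=\iota^{n-k+1}\big(\varepsilon^{\otimes(n-k)}\otimes f^{\otimes k}\big).$$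
The left side is the same. For $k<n$ this is because $\pi^{n-k}\Psi_k=\varepsilon^{\otimes(n-k)}\otimes f^{\otimes k}$ and $d_k^E=\iota^{n-k+1}\pi^{n-k}$; for $k=n$ because $d_n^E=\iota^1$ and $\Psi_n=f^{\otimes n}$.

On all remaining components both sides vanish. $\square$

**Transfer to a resolution.** The purpose here is to move the information from $T$, which is not a resolution, to a genuine cocycle. Let $R$ be a projective resolution of $H$, with differentials $d_k$. By Lemma 1(i) there are chain maps $\theta:R\to E$ and $\varphi:T\to R$ over $\mathrm{id}_H$ in degrees $0,\dots,n$. Since $d_n^E\theta_nd_{n+1}=\theta_{n-1}d_nd_{n+1}=0$ and $d_n^E$ is injective, $\theta_nd_{n+1}=0$: the operator $\theta_n\in\mathfrak L(R_n,H)$ is a cocycle. Both $\Psi$ and $\theta\varphi$ are chain maps $T\to E$ over $\mathrm{id}_H$. By Lemma 1(ii), $\Psi_n-\theta_n\varphi_n-s_{n-1}\partial_n$ maps into $\ker d_n^E=0$. Hence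
$$\Psi_n=\theta_n\varphi_n+s_{n-1}\partial_n\qquad\text{for some }s_{n-1}\in\mathfrak L(T_{n-1},H).\tag{5}$$

**Product chains.** For $c_i=\sum_kp_k^i\otimes y_k^i\in V_i\otimes h$ $(1\le i\le n)$ put
$$c_1\times\cdots\times c_n=\sum_{k_1,\dots,k_n}(p^1_{k_1}\otimes\cdots\otimes p^n_{k_n})\otimes(y^1_{k_1}\otimes\cdots\otimes y^n_{k_n})\in(V_1\hat\otimes_\pi\cdots\hat\otimes_\pi V_n)\otimes H.$$
It is well defined and multilinear, because the summand is multilinear in all $p$'s and $y$'s. Its norm is at most $\prod_i\sum_k\|p_k^i\|\|y_k^i\|$, by the cross-norm property of both tensor norms. With near-optimal representations, $\|c_1\times\cdots\times c_n\|\le\prod\|c_i\|$.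

For $c\in P_1\otimes h$ let $c^{\times n}\in T_n\otimes H$ be the $n$-fold product, in the component $(1^n)$. Since $\langle x_1\otimes\cdots\otimes x_n,y_1\otimes\cdots\otimes y_n\rangle=\prod\langle x_i,y_i\rangle$, and since the sign in position $i$ on the component $(1^n)$ is $(-1)^{i-1}$,
$$\begin{aligned}&\|c^{\times n}\|\le\|c\|^n,\qquad\langle\Psi_n,c^{\times n}\rangle=\langle f,c\rangle^n,\\&\partial_\sharp c^{\times n}=\sum_{i=1}^n(-1)^{i-1}c\times\cdots\times\underset{i}{(d_1)_\sharp c}\times\cdots\times c,\qquad\|\partial_\sharp c^{\times n}\|\le n\|c\|^{n-1}\|(d_1)_\sharp c\|.\end{aligned}\tag{6}$$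

## Proof of Theorem A

Take $h=\ell_2$, so $H\cong\ell_2$ isometrically. By Lemma 4, after scaling, there is $f\in\ker d_2^*$ with $\|f\|\le1$ and $\operatorname{dist}(f,\operatorname{im}d_1^*)>\rho>0$. Perform the construction of the previous section with this $f$. We claim that $\theta_n\notin\overline{\operatorname{im}d_n^*}$.

Suppose otherwise. Choose $\vartheta\in\mathfrak L(R_n,H)$ and $G\in\mathfrak L(R_{n-1},H)$ with
$$\theta_n=\vartheta+Gd_n,\qquad\|\vartheta\|\|\varphi_n\|\le\tfrac12\rho^n.$$
Insert this in (5) and use $d_n\varphi_n=\varphi_{n-1}\partial_n$: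
$$\Psi_n=\vartheta\varphi_n+g\,\partial_n,\qquad g=G\varphi_{n-1}+s_{n-1}.$$
The operator $g$ is now fixed. Only then take $\epsilon>0$ and let $c$ be the chain from Lemma 5. By (6) and (2),
$$\rho^n<|\langle f,c\rangle|^n=|\langle\Psi_n,c^{\times n}\rangle|\le\|\vartheta\varphi_n\|\|c^{\times n}\|+\|g\|\|\partial_\sharp c^{\times n}\|\le\tfrac12\rho^n+n\|g\|\epsilon.$$
Letting $\epsilon\to0$ gives $\rho^n\le\frac12\rho^n$, a contradiction.

Since $\theta_n\in\ker d_{n+1}^*$, the theorem holds for the resolution $R$ of $H\cong\ell_2$, and by Lemma 2 for every resolution of $\ell_2$. In particular $\theta_n\notin\operatorname{im}d_n^*$, so $\operatorname{Ext}^n(\ell_2,\ell_2)\ne0$. $\blacksquare$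

## A copy of $\ell_\infty$ in the Hausdorff quotient: proof of Theorem B

The plan is to repeat the side-by-side construction of Lemma 4 in degree $n$, with independent multipliers $t_k$ on the copies. Keep $H,R,E,\theta$ from the proof of Theorem A, with $r=\operatorname{dist}(\theta_n,\operatorname{im}d_n^*)>0$.

**Step 1: the family of cocycles.** Let $U=\ell_2(\mathbb N;H)\cong\ell_2$, let $R'$ be a projective resolution of $U$, and let $E^U=\ell_2(\mathbb N;E)$ with coordinatewise maps. By (3), $E^U$ is exact with augmentation to $U$; its $n$-th term is $U$, and its $n$-th differential is injective. Let $\Theta:R'\to E^U$ be a chain map over $\mathrm{id}_U$ (degrees $0,\dots,n$). As for $\theta_n$, injectivity of the $n$-th differential gives $\Theta_nd'_{n+1}=0$. For $t\in\ell_\infty$ let $D_t:U\to U$, $(x_k)\mapsto(t_kx_k)$. Then $D_t\Theta_n\in\ker d_{n+1}'^*$, and this cocycle depends linearly on $t$.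

**Step 2: restrict to the $k$-th copy.** Let $J_k,\Pi_k$ be the coordinate inclusions and projections of $U$ and of $E^U$. By Lemma 1(iii) there are chain maps $j^{(k)}:R\to R'$ over $J_k$ with $\|j_n^{(k)}\|\le C'$ for all $k$, for some $C'>0$. The maps $\Pi_k$ commute with the differentials, so $\Pi_k\Theta j^{(k)}:R\to E$ is a chain map over $\Pi_kJ_k=\mathrm{id}_H$, as is $\theta$. By Lemma 1(ii) and injectivity of $d_n^E$, $\Pi_k\Theta_nj_n^{(k)}-\theta_n\in\operatorname{im}d_n^*$.

**Step 3: the distance estimate.** Let $\|D_t\Theta_n-Gd'_n\|<\tau$. Compose with $\Pi_k$ on the left and $j_n^{(k)}$ on the right. Since $\Pi_kD_t=t_k\Pi_k$ and $d'_nj_n^{(k)}=j_{n-1}^{(k)}d_n$,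
$$\|t_k\Pi_k\Theta_nj_n^{(k)}-\Pi_kGj_{n-1}^{(k)}d_n\|\le C'\tau.$$
By Step 2, $t_k\theta_n$ is then within $C'\tau$ of $\operatorname{im}d_n^*$, so $|t_k|r\le C'\tau$ for every $k$. Therefore
$$\frac r{C'}\|t\|_\infty\le\operatorname{dist}(D_t\Theta_n,\operatorname{im}d_n'^*)\le\|\Theta_n\|\|t\|_\infty.$$
The distance in the middle is the norm of the class $[D_t\Theta_n]$ in $\ker d_{n+1}'^*/\overline{\operatorname{im}d_n'^*}$. So $t\mapsto[D_t\Theta_n]$ embeds $\ell_\infty$ isomorphically into the Hausdorff quotient for $R'$, which is a resolution of $U\cong\ell_2$.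

**Step 4: the dimension.** By Step 3 the linear map that sends $t$ to the class of $D_t\Theta_n$ in $\operatorname{Ext}^n(U,U)\cong\operatorname{Ext}^n(\ell_2,\ell_2)$ is injective. The vectors $(s^k)_k$, $0<s<1$, in $\ell_\infty$ are linearly independent (Vandermonde), so $\dim\ell_\infty\ge2^{\aleph_0}$ and $\dim\operatorname{Ext}^n(\ell_2,\ell_2)\ge2^{\aleph_0}$. Conversely, every separable Banach space is a quotient of $\ell_1(\mathbb N)$ and subspaces of $\ell_1(\mathbb N)$ are separable, so $\ell_2$ has a resolution with all $\Gamma_i$ countable. Then $\mathfrak L(P_n,\ell_2)=\ell_\infty(\Gamma_n;\ell_2)$ has cardinality at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$, and $\dim\operatorname{Ext}^n(\ell_2,\ell_2)\le2^{\aleph_0}$. $\blacksquare$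

## Spaces with uniformly complemented $\ell_2^N$: proof of Theorem C

**Definition.** $X$ contains the $\ell_2^N$ uniformly complemented if there are $C_0$ and, for all $N$, operators $a:\ell_2^N\to X$, $b:X\to\ell_2^N$ with $ba=1$ and $\|a\|,\|b\|\le C_0$.

*Example.* $\ell_2$ itself, with $C_0=1$: the inclusion of the first $N$ coordinates and the coordinate projection.

By Test 2, each $\operatorname{Ext}^n(\ell_2^N,\cdot)$ vanishes. So the finite-dimensional pieces can contribute only through constants, and we must show that the constants blow up. Recall the canonical resolutions $P(V)$: exact with constant $1$, all maps of norm at most $1$.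

**Lemma 7 (finite-dimensional data).** Let $X_N=\operatorname{span}(e_1,\dots,e_N)\subset\ell_2$. There is $\rho>0$ such that for each $\epsilon>0$ there are $N$, $f_N\in\mathfrak L(P_1(X_N),X_N)$ with $\|f_N\|\le1$, $f_Nd_2=0$, and $c\in P_1(X_N)\otimes X_N$ with $\|c\|\le1$, $|\langle f_N,c\rangle|>\rho$, $\|(d_1)_\sharp c\|<\epsilon$.

*Proof.* **Step 1: a resolution of $\ell_2$ that contains the beginnings of all $P(X_N)$.** Let $D=\bigcup_NB_{X_N}$ and $P_0=\ell_1(D)$, $\varepsilon[\delta]=\delta$. Then $P_0\supset P_0(X_N)=\ell_1(B_{X_N})$ for all $N$. The image under $\varepsilon$ of the unit ball of $P_0$ contains $D$, which is dense in the unit ball of $\ell_2$, so $\varepsilon$ is onto (the standard lemma behind the open mapping theorem). Let $K=\ker\varepsilon$ and $K_N=\ker(P_0(X_N)\to X_N)=K\cap P_0(X_N)$; these subspaces increase with $N$.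

We show that $\bigcup_NK_N$ is dense in $K$. Let $w=\sum_{\delta\in D}a_\delta[\delta]\in K$ and let $F\subset D$ be finite. Put $v=\sum_{\delta\in F}a_\delta\delta=-\sum_{\delta\notin F}a_\delta\delta$, a finitely supported vector with $\|v\|\le\sum_{\delta\notin F}|a_\delta|$. The element
$$\sum_{\delta\in F}a_\delta[\delta]-\|v\|\,[v/\|v\|]$$
(omit the last term if $v=0$) is mapped to $v-v=0$, so it lies in some $K_N$. Its distance from $w$ is at most $\sum_{\delta\notin F}|a_\delta|+\|v\|\le2\sum_{\delta\notin F}|a_\delta|$, which is small for large $F$.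

So $D^1=\bigcup_NB_{K_N}$, the unit ball of a dense subspace of $K$, is dense in $B_K$. As before, $P_1:=\ell_1(D^1)\to K$, $[\delta]\mapsto\delta$, is onto. Moreover $P_1(X_N)=\ell_1(B_{K_N})\subset P_1$, compatibly with $d_1$. Continue in any way to a projective resolution $P$ of $\ell_2$.

**Step 2: move the almost-cycle into a finite piece.** By Lemmas 4 and 5 (after scaling) there are $f\in\ker d_2^*$ on $P$, $\|f\|\le1$, and $\rho>0$, such that for each $\epsilon$ there is $c\in P_1\otimes\ell_2$ with $\|c\|=1$, $|\langle f,c\rangle|>\rho$, $\|(d_1)_\sharp c\|<\epsilon$. Finite sums of tensors $[\delta]\otimes y$ with $\delta\in D^1$ and $y$ finitely supported are dense in $P_1\otimes\ell_2$. The last two inequalities are strict, so they survive a small perturbation of $c$ into such a finite sum, followed, if its norm exceeds $1$, by division by this norm, which is close to $1$. So we may assume that $c$ is such a finite sum with $\|c\|\le1$. As the $K_N$ and $X_N$ increase, $c\in P_1(X_N)\otimes X_N$ for some $N$.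

The norms of $c$ and $(d_1)_\sharp c$ are the same when computed over $X_N$. Indeed $P_i(X_N)$ is norm-one complemented in $P_i$ $(i=0,1)$ by restriction of coordinates, and $X_N$ in $\ell_2$; applying these projections to a representation in the large space gives one in the small space that costs no more.

**Step 3: compress $f$.** Let $Q_N$ be the orthogonal projection of $\ell_2$ onto $X_N$ and $f_N=Q_Nf|_{P_1(X_N)}$, so $\|f_N\|\le1$. The operator $f$ vanishes on $\ker d_1=\operatorname{im}d_2$, hence $f_N$ vanishes on $\ker d_1\cap P_1(X_N)$. This contains the image of the map $d_2:P_2(X_N)\to P_1(X_N)$ of the canonical resolution, so $f_Nd_2=0$. As $\langle Q_Nx,y\rangle=\langle x,y\rangle$ for $y\in X_N$, $\langle f_N,c\rangle=\langle f,c\rangle$. $\square$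

*Proof of Theorem C, first part.* Suppose $\operatorname{Ext}^n(X,Y)=0$, and let $a,b$ (for $X$) and $a',b'$ (for $Y$) be as in the definition, with a common constant $C_0\ge1$. "Uniformly bounded" will mean bounded by a constant depending on $n,C_0$ and the number $M$ of Step 1 only, not on $N$ or $\epsilon$.

**Step 1: a constant for $X$ and $Y$.** Let $R=P(X)$, with differentials $d_k^R$. Since every cocycle is a coboundary, composition with $d_n^R$ maps $\mathfrak L(R_{n-1},Y)$ onto the Banach space of cocycles in $\mathfrak L(R_n,Y)$. By the open mapping theorem there is $M$ such that each cocycle $F$ is $Gd_n^R$ with $\|G\|\le M\|F\|$.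

**Step 2: the product construction with uniform bounds.** Given $\epsilon$, take $N,f_N,c$ from Lemma 7. Perform the product construction with $h=X_N$, $P=P(X_N)$, $f=f_N$, $H=H_N=\ell_2^{N^n}$, and with $P(H_N)$ (differentials $d_k$) in the role of the resolution of $H$. Here $C=1$ in Lemma 3, so $\iota$ is isometric, $\|\pi\|\le1$, $\pi$ is onto with constant $1$, and $E$ is exact with constant $1$. Moreover $\|\Psi_k\|\le1$ and $\|\partial_k\|\le n$, while $\varepsilon_T$ and the differentials and augmentations of $E$ and $P(H_N)$ have norm at most $1$. By Lemma 1(iii) we may take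
$$\|\theta_k\|\le1,\qquad\|\varphi_k\|\le n^k,\qquad\|s_k\|\le1+n^k+n\|s_{k-1}\|,$$
so $\|s_{n-1}\|$ is bounded by a constant depending only on $n$.

**Step 3: $\theta_n$ is a coboundary with a uniform bound.** Let $a,b,a',b'$ now be the operators for $\ell_2^{N^n}=H_N$. By Lemma 1 there are chain maps $\alpha:P(H_N)\to R$ over $a$ and $\beta:R\to P(H_N)$ over $b$, in degrees $0,\dots,n$, with $\|\alpha_k\|,\|\beta_k\|\le C_0$. The operator $\beta_n$ maps $\ker d_n^R$ into $\ker d_n=\operatorname{im}d_{n+1}$, where $\theta_n$ vanishes. So $a'\theta_n\beta_n:R_n\to Y$ is a cocycle, and by Step 1, $a'\theta_n\beta_n=Gd_n^R$ with $\|G\|\le MC_0^2$. As $b'a'=1$,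
$$\theta_n\beta_n\alpha_n=b'a'\theta_n\beta_n\alpha_n=b'Gd_n^R\alpha_n=b'G\alpha_{n-1}d_n.$$
The chain map $\beta\alpha$ lies over $ba=1$. By Lemma 1(ii),(iii), applied to $\beta\alpha$ and $1$ on $P(H_N)$, there is $\sigma_{n-1}$ with $\|\sigma_{n-1}\|\le n(C_0^2+1)$ such that $\beta_n\alpha_n-1-\sigma_{n-1}d_n$ maps into $\ker d_n$, where $\theta_n$ vanishes. Thus $\theta_n\beta_n\alpha_n-\theta_n-\theta_n\sigma_{n-1}d_n=0$, that is,
$$\theta_n=(b'G\alpha_{n-1}-\theta_n\sigma_{n-1})d_n=G'd_n,\qquad\|G'\|\le MC_0^4+n(C_0^2+1).$$

**Step 4: contradiction.** By (5) and $d_n\varphi_n=\varphi_{n-1}\partial_n$, $\Psi_n=g\,\partial_n$ with $g=G'\varphi_{n-1}+s_{n-1}$ uniformly bounded, say $\|g\|\le M'$. By (6) and (2),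
$$\rho^n<|\langle f_N,c\rangle|^n=|\langle\Psi_n,c^{\times n}\rangle|=|\langle g,\partial_\sharp c^{\times n}\rangle|\le nM'\epsilon.$$
Here $\rho$ and $M'$ do not depend on $\epsilon$, and $\epsilon>0$ was arbitrary: a contradiction. So $\operatorname{Ext}^n(X,Y)\ne0$.

*Second part: nontrivial type.* A Banach space $X$ has type $p$ $(1\le p\le2)$ if there is a constant $\tau$ with $\big(\operatorname{average}_{\pm}\|\sum\pm x_i\|^2\big)^{1/2}\le\tau\big(\sum\|x_i\|^p\big)^{1/p}$ for all finite families $(x_i)$ in $X$. It has nontrivial type if it has type $p$ for some $p>1$. For example, a Hilbert space has type $2$ with $\tau=1$, by orthogonality of the signs. The space $\ell_1$ has no nontrivial type: $m$ unit vectors give $m$ on the left and $\tau m^{1/p}$ on the right. The spaces $L_p$ and $\ell_p$, $1<p<\infty$, have type $\min(p,2)$.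

$X$ is called $K$-convex if, with $r_i$ the Rademacher functions, the projections $F\mapsto\sum_{i\le m}r_i\int r_iF$ on $L_2([0,1];X)$ are bounded uniformly in $m$; for Hilbert $X$ they are orthogonal projections. By Pisier (*Ann. of Math.* 115 (1982)) a space of nontrivial type is $K$-convex. By Figiel and Tomczak-Jaegermann (*Israel J. Math.* 33 (1979)) every infinite-dimensional $K$-convex space contains the $\ell_2^N$ uniformly complemented. So the first part applies to all infinite-dimensional $X,Y$ of nontrivial type. $\blacksquare$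

*Remark (complementation cannot be dropped).* By Dvoretzky's theorem every infinite-dimensional Banach space contains the $\ell_2^N$ uniformly. But Tests 1 and 2 gave $\operatorname{Ext}^n(\ell_1,Y)=0$ for all $Y$ and $\operatorname{Ext}^n(X,\ell_\infty)=0$ for all $X$. The pairs $(\ell_1,\ell_2)$ and $(\ell_2,\ell_\infty)$ show that in Theorem C "uniformly complemented" cannot be weakened to "uniformly contained", for either variable. In the proof this is visible in Step 3, where $ba=1$ was needed to return from $X$ to $H_N$ in the first variable and $b'a'=1$ to return from $Y$ in the second.
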